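\title{The percolation threshold of invariant, positively associated, 1-independent models on $\mathbb{Z}^n$ in high dimension}

\begin{abstract}
We consider bond percolation models on $\mathbb{Z}^n$ in which every edge is open with probability $p$, increasing events are positively correlated, and sets of edges that share no vertex are independent. We prove that for every $\varepsilon\in(0,1]$ and all large $n$, every translation-invariant model of this kind with $p\ge(1+\varepsilon)/(2n)$ percolates. Hence the critical probability of the invariant class is $\frac{1}{2n}(1+o(1))$, which confirms a conjecture posed by K\"ohler-Schindler and Sulser. The proof rests on a dichotomy. If few pairs of perpendicular adjacent edges are strongly correlated, then small cubes are crossed about as easily as in independent percolation. If many pairs are, then translation invariance turns the correlation into an abundance of open two-step paths. Both cases are concluded by one second moment criterion for chains of cubes. The same upper bound holds for models invariant under a translation group of bounded index, and, without any invariance, for models whose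 perpendicular adjacent edges are weakly correlated.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Models and critical probabilities}

Let $G=(V,E)$ be a graph. A \emph{bond percolation model} on $G$ is a probability measure $\mathbb{P}$ on $\{0,1\}^E$; in a configuration $\omega$ the edge $e$ is \emph{open} if $\omega_e=1$. An event $A$ is \emph{increasing} if $\omega\in A$ and $\omega\le\omega'$ imply $\omega'\in A$. The model
\begin{itemize}
\item has \emph{marginals $p$} if $\mathbb{P}(\omega_e=1)=p$ for every $e\in E$;
\item is \emph{1-independent} if $\omega|_{F_1}$ and $\omega|_{F_2}$ are independent whenever the edge sets $F_1,F_2\subseteq E$ share no vertex;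
\item is \emph{positively associated} if $\mathbb{P}(A\cap B)\ge\mathbb{P}(A)\mathbb{P}(B)$ for all increasing events $A,B$;
\item \emph{percolates} if with positive probability there is an infinite connected cluster of open edges.
\end{itemize}
Let $\mathcal{P}_a(G,p)$ be the class of positively associated, 1-independent models on $G$ with marginals $p$. For a transitive graph $G$ let $\mathcal{P}_{a,s}(G,p)$ be the subclass of models that are invariant under the automorphism group of $G$. Define
\begin{align*}
p_a^+(G)&=\sup\{p:\ \text{some }\mathbb{P}\in\mathcal{P}_a(G,p)\text{ does not percolate}\},\\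
p_{a,s}^+(G)&=\sup\{p:\ \text{some }\mathbb{P}\in\mathcal{P}_{a,s}(G,p)\text{ does not percolate}\},
\end{align*}
so that $p_{a,s}^+(G)\le p_a^+(G)$. A 1-independent model may couple the edges at a common vertex in any way, and positive association fixes the sign of that coupling. The two numbers measure how long such a coupling can delay percolation: above $p_a^+(G)$ every model of the class percolates.

We shall use two standard facts. First, intersections of increasing events are increasing, so positive association extends by induction to $\mathbb{P}(A_1\cap\dots\cap A_k)\ge\prod_i\mathbb{P}(A_i)$ for increasing $A_1,\dots,A_k$. Second, \emph{Harris' inequality}: if $\xi=(\xi_i)$ is a countable family of independent $\{0,1\}$-valued random variables and $f,g$ are bounded, measurable and increasing, then $\mathbb{E}[f(\xi)g(\xi)]\ge\mathbb{E}f(\xi)\,\mathbb{E}g(\xi)$. In particular, a model in which $\omega$ is an increasing function of such a family is positively associated.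

From now on $G=\mathbb{Z}^n$ with nearest-neighbor edges. Independent percolation, in which the $\omega_e$ are independent, is 1-independent, positively associated and invariant under all automorphisms. There are at most $2n(2n-1)^{k-1}$ self-avoiding paths of length $k$ from a given vertex, so the expected number of open ones is at most $2n(2n-1)^{k-1}p^k$. For $p<\frac1{2n-1}$ this tends to $0$ as $k\to\infty$, every cluster is almost surely finite, and therefore
\begin{equation}\label{eq:lower}
p_{a,s}^+(\mathbb{Z}^n)\ \ge\ \frac1{2n-1}.
\end{equation}
One would guess that this is the right order to leading term. A vertex has $2np$ open edges on average, and in high dimension a path that keeps choosing new directions seldom returns to where it has been, so the cluster should grow as soon as $2np>1$. What speaks against the guess is that the mean says little when the edges at a vertex are strongly coupled; Example~\ref{ex:square} shows a constant factor being lost in this way. Without invariance, the following bounds are known as $n\to\infty$: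
\[
\frac{1}{2n}(1+o(1))\ \le\ p_a^+(\mathbb{Z}^n)\ \le\ \frac{\sqrt2}{n}(1+o(1)).
\]
The conjecture posed in \cite{KS} is that for invariant models the lower bound is the truth:
\begin{equation}\label{eq:conj}
p_{a,s}^+(\mathbb{Z}^n)=\frac1{2n}(1+o(1))\qquad\text{as }n\to\infty .
\end{equation}
Two points of interpretation should be fixed. The models in \cite{KS} are described as ``positively associated, finite-range dependent'', and $\mathcal{P}_{a,s}(G,p)$ is called a subclass of $\mathcal{P}_a(G,p)$; we take them to be 1-independent. Invariance under a subgroup of the symmetry group, for example the translations, is also allowed in \cite{KS} and gives a larger class; our result covers this variant as well.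

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $\varepsilon\in(0,1]$ there is $n_0(\varepsilon)$ such that for $n\ge n_0(\varepsilon)$ and $p\ge\frac{1+\varepsilon}{2n}$, every $\mathbb{P}\in\mathcal{P}_a(\mathbb{Z}^n,p)$ that is invariant under all translations of $\mathbb{Z}^n$ percolates.
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture \eqref{eq:conj} holds, both for invariance under the full automorphism group and for invariance under any group of automorphisms that contains all translations.
\end{corollary}

\begin{proof}
In each case the models are translation invariant, so Theorem~\ref{thm:A} bounds the critical probability by $\frac{1+\varepsilon}{2n}$ for $n\ge n_0(\varepsilon)$. In each case independent percolation belongs to the class, so the argument for \eqref{eq:lower} gives the lower bound $\frac1{2n-1}$.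
\end{proof}

The method gives two supplements, which are not needed for the conjecture.

\begin{theorem}\label{thm:B}
For every $\varepsilon\in(0,1]$ and $J\ge1$ there is $n_0(\varepsilon,J)$ such that for $n\ge n_0(\varepsilon,J)$ and $p\ge\frac{1+\varepsilon}{2n}$, every $\mathbb{P}\in\mathcal{P}_a(\mathbb{Z}^n,p)$ that is invariant under some group of translations $\Gamma\le\mathbb{Z}^n$ of index at most $J$ percolates.
\end{theorem}

\begin{theorem}\label{thm:C}
For every $\varepsilon\in(0,1]$ there are $\delta>0$ and $n_0$ such that for $n\ge n_0$ and $p\ge\frac{1+\varepsilon}{2n}$, every $\mathbb{P}\in\mathcal{P}_a(\mathbb{Z}^n,p)$ with $\mathbb{P}(e\text{ and }f\text{ open})\le\delta p$ for all pairs of perpendicular edges $e,f$ sharing a vertex percolates.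
\end{theorem}

The asymptotics of $p_a^+(\mathbb{Z}^n)$ itself, with no invariance and no extra condition, are not determined here.

\begin{example}[1-independence is needed in Theorem~\ref{thm:A}]
Let $\xi_{i,k}$ ($1\le i\le n$, $k\in\mathbb{Z}$) be independent Bernoulli$(p)$ variables, and open the edge $\{x,x+e_i\}$ if $\xi_{i,x_i}=1$. This model has marginals $p$, is translation invariant, and is positively associated by Harris' inequality. For every $p<1$, almost surely each sequence $(\xi_{i,k})_k$ has infinitely many zeros on both sides, so every cluster lies in a finite box.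
\end{example}

\begin{example}[positive association is needed in Theorem~\ref{thm:C}]
Every edge of $\mathbb{Z}^n$ has the form $\{x,y\}$ with $\|y\|_1=\|x\|_1+1$. Let each vertex choose ``in'' or ``out'' by a fair coin. Call such an edge allowed if $x$ chose ``out'' and $y$ chose ``in'', and open each allowed edge with probability $\delta\in(0,1]$; all choices are independent. The model is 1-independent with marginals $p=\delta/4$, and two edges sharing a vertex are both open with probability at most $\delta^2/8\le\delta p$. Open edges at an ``out'' vertex of norm $k$ lead to ``in'' vertices of norm $k+1$, whose open edges lead back to ``out'' vertices of norm $k$. So every cluster is finite, although $p$ does not depend on $n$.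
\end{example}

Section~\ref{sec:idea} shows the dichotomy on a single square and explains the shape of the second moment argument. Section~\ref{sec:cube} bounds the probability of crossing a cube, and Section~\ref{sec:criterion} proves the percolation criterion, which is the technical core. Section~\ref{sec:few} treats models with few correlated pairs and proves Theorem~\ref{thm:C}; Section~\ref{sec:many} treats the opposite case and proves Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{The idea on one square}\label{sec:idea}

\subsection{Notation}
A \emph{direction} is a vector $d=\pm e_i$, and $i$ is its \emph{coordinate}. Two directions are \emph{perpendicular} if their coordinates differ. For a set $S$ of pairwise perpendicular directions, $\operatorname{supp}S$ is the set of their coordinates, $\Sigma S=\sum_{d\in S}d$, and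
\[
Q(z,S)=\{z+\Sigma A:\ A\subseteq S\}
\]
is the $|S|$-dimensional cube with opposite corners $z$ and $z+\Sigma S$. Let $D(z,S)$ be the event that some open path goes from $z$ to $z+\Sigma S$ using each $d\in S$ exactly once as a step; we then say that the cube is \emph{crossed}. This event is increasing and depends only on edges with both endpoints in $Q(z,S)$; for $S=\emptyset$ it is the sure event. Put $q(z,S)=\mathbb{P}(D(z,S))$. Positive association, applied to the edges of a single path, gives
\begin{equation}\label{eq:trivial}
q(z,S)\ge p^{|S|}.
\end{equation}
For perpendicular $d,d'$ the \emph{corner probability} at $x$ is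
\[
c_x(d,d')=\mathbb{P}\big(\{x,x+d\}\text{ and }\{x,x+d'\}\text{ are open}\big).
\]
It lies between $p^2$ and $p$. Intervals such as $[s,u)$ denote sets of integers when they index steps.

\subsection{A correlated corner hurts one square and helps another}
Let $S=\{d,d'\}$ and $x=z+d+d'$. Denote by $a,b$ the events that the edges $\{z,z+d\}$, $\{z+d,x\}$ are open, and by $a',b'$ the same for $\{z,z+d'\}$, $\{z+d',x\}$. Put $c=c_x(-d,-d')=\mathbb{P}(b\cap b')$. For independent edges $q(z,S)=2p^2-p^4$, nearly twice the bound \eqref{eq:trivial}. To recover the factor $2$ we want the two paths to be open on nearly disjoint events, so we estimate $\mathbb{P}(a\cap b\setminus b')$. This event is not increasing, but it is a difference of two events that we control: $a$ and $b\cup b'$ are increasing, and $a$ and $b'$ concern opposite sides of the square and are independent. Thus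
\[
\mathbb{P}(a\cap b\setminus b')=\mathbb{P}(a\cap(b\cup b'))-\mathbb{P}(a\cap b')\ge p(2p-c)-p^2=p(p-c).
\]
The same bound holds for $a'\cap b'\setminus b$, and the two events are disjoint, so
\begin{equation}\label{eq:square}
q(z,\{d,d'\})\ge 2p(p-c).
\end{equation}
The factor $2$ survives if $c$ is small compared with $p$. It can be lost otherwise.

\begin{example}\label{ex:square}
On the four edges of the square let $a=a'$ and $b=b'$, where $a$ and $b$ are independent events of probability $p$. Opposite sides are independent, the model is positively associated by Harris' inequality, $c=p$, and $q(z,S)=p^2$.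
\end{example}

Suppose now that $\mathbb{P}$ is translation invariant, so that $c_x=c_0$ for all $x$. The path $z,\ z+d,\ z+d-d'$ consists of the two edges at $z+d$ in directions $-d$ and $-d'$. Hence, with the same $c$ as in \eqref{eq:square},
\begin{equation}\label{eq:gain}
q(z,\{d,-d'\})\ge c .
\end{equation}
There are $4\binom n2\approx2n^2$ squares at $z$. If $c\le\delta p$ for most of them, then \eqref{eq:square} says that the expected number of far corners reached from $z$ is at least about $2n^2\cdot2p^2=(2np)^2>1$. If $c>\delta p$ for a positive fraction $\eta$ of them, then by \eqref{eq:gain} it is at least of order $\eta n^2\cdot\delta p$, which tends to infinity when $p\ge\frac1{2n}$. A correlated corner costs at most a factor $2$ in one square and gains a factor of order $n$ in another. This exchange is the only use of invariance in the paper.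

\begin{example}
Let each vertex be active with probability $\alpha$, independently, and open an edge if at least one endpoint is active. This model is 1-independent, positively associated and invariant under all automorphisms, $p=2\alpha-\alpha^2$, and $c_x(d,d')\ge\alpha\ge p/2$. Every corner is strongly correlated, and the model falls under the second alternative.
\end{example}

\subsection{Why chains of cubes}
A large expected number of connections must still be turned into percolation, and the natural tool is the second moment method: if $X\ge0$ then $\mathbb{P}(X>0)\ge(\mathbb{E}X)^2/\mathbb{E}X^2$ by the Cauchy--Schwarz inequality. For two paths $\gamma,\gamma'$ our hypotheses give one general bound. Discard the $r$ edges of $\gamma'$ that have an endpoint on $\gamma$, use 1-independence, and put the discarded edges back by positive association: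
\[
\mathbb{P}(\gamma,\gamma'\text{ open})\le p^{-r}\,\mathbb{P}(\gamma\text{ open})\,\mathbb{P}(\gamma'\text{ open}).
\]
One then needs the average of $p^{-r}$ over $\gamma'$ to stay bounded in the length. For single paths it does not. Let $\gamma$ have an even number $k\le n$ of pairwise perpendicular steps, and let $\gamma'$ start at the same vertex and take $k$ uniform steps among the $2n$ directions. Swapping steps $2i-1$ and $2i$ of $\gamma$ for an arbitrary set of indices $i$ gives $2^{k/2}$ paths, each with $r=k$. They contribute $(\sqrt2/(2np))^k$ to the average, which grows exponentially when $2np<\sqrt2$.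

The remedy is to treat the crossing of an $m$-dimensional cube as a single step. Two chains that choose the same cube then pay $1/q$ once, with $q\approx m!\,p^m$, and they choose the same cube with probability $1/N$, where $N\approx(2n)^m/m!$ is the number of cubes; the product is about $(2np)^{-m}$, which is small for large $m$. Between consecutive cubes we insert three edges in reserved coordinates. They cost a bounded factor, which $(2np)^m$ absorbs, and they make it expensive for two chains that have separated to meet again.

\section{Thinning, and crossing a cube}\label{sec:cube}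

It is convenient to have $p$ of order exactly $1/n$. Percolation is monotone in $p$ within our classes in the following sense.

\begin{lemma}[thinning]\label{lem:thin}
Let $\mathbb{P}\in\mathcal{P}_a(\mathbb{Z}^n,p)$ and $0<p_0\le p$. There is $\mathbb{P}'\in\mathcal{P}_a(\mathbb{Z}^n,p_0)$ that is invariant under every translation preserving $\mathbb{P}$, whose corner probabilities are $(p_0/p)^2c_x(d,d')$, and such that $\mathbb{P}$ percolates if $\mathbb{P}'$ does.
\end{lemma}

\begin{proof}
Let $\omega$ have law $\mathbb{P}$, let $(\xi_e)$ be independent Bernoulli$(p_0/p)$ variables independent of $\omega$, and let $\mathbb{P}'$ be the law of $\omega'_e=\omega_e\xi_e$. The marginals, the corner probabilities, the invariance and 1-independence are read off from the definition, and $\omega'\le\omega$ gives the last claim. For positive association let $A,B$ be increasing and put $f_A(\xi)=\Pr(\omega'\in A\mid\xi)$ and $f_B(\xi)=\Pr(\omega'\in B\mid\xi)$. For fixed $\xi$ the events $\{\omega\xi\in A\}$ and $\{\omega\xi\in B\}$ are increasing in $\omega$, so $\Pr(\omega'\in A\cap B\mid\xi)\ge f_A(\xi)f_B(\xi)$. Both functions are increasing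 in $\xi$, and Harris' inequality gives $\mathbb{E}[f_Af_B]\ge\mathbb{E}f_A\,\mathbb{E}f_B=\mathbb{P}'(A)\mathbb{P}'(B)$.
\end{proof}

The hypothesis of Theorem~\ref{thm:C} survives thinning, since $(p_0/p)^2\delta p\le\delta p_0$. So in all three theorems it suffices to treat $p=\frac{1+\varepsilon}{2n}$, which lies in $[\frac1{2n},\frac1n]$.

The computation \eqref{eq:square} extends to cubes by splitting according to the last step.

\begin{lemma}\label{lem:cube}
Let $\mathbb{P}\in\mathcal{P}_a(\mathbb{Z}^n,p)$, let $S\ne\emptyset$ be a set of pairwise perpendicular directions, and $x=z+\Sigma S$. Then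
\[
q(z,S)\ \ge\ \sum_{d\in S}q(z,S\setminus\{d\})\Big(p-\sum_{d'\in S\setminus\{d\}}c_x(-d,-d')\Big).
\]
\end{lemma}

\begin{proof}
For $d\in S$ let $D_d=D(z,S\setminus\{d\})$, let $E_d$ be the event that $\{x-d,x\}$ is open, and let $B_d=\bigcup_{d'\in S\setminus\{d\}}E_{d'}$. For $d'\ne d$ the vertices $x-d'$ and $x$ are of the form $z+\Sigma A$ with $d\in A$, so they are not in $Q(z,S\setminus\{d\})$. Hence $D_d$ and $B_d$ are independent by 1-independence. With positive association for $D_d$ and $E_d\cup B_d$,
\begin{align*}
\mathbb{P}(D_d\cap E_d\setminus B_d)&=\mathbb{P}(D_d\cap(E_d\cup B_d))-\mathbb{P}(D_d\cap B_d)\\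
&\ge\mathbb{P}(D_d)\big[\mathbb{P}(E_d\cup B_d)-\mathbb{P}(B_d)\big]=\mathbb{P}(D_d)\,\mathbb{P}(E_d\setminus B_d),
\end{align*}
and $\mathbb{P}(E_d\setminus B_d)\ge p-\sum_{d'\ne d}c_x(-d,-d')$ by the union bound. The events $D_d\cap E_d\setminus B_d$ ($d\in S$) are contained in $D(z,S)$. They are disjoint, because on the one indexed by $d$ the event $E_d$ is the only one of the events $E_{d'}$ that occurs.
\end{proof}

\begin{corollary}\label{cor:cube}
Let $|S|=m$, and suppose that $c_{z+\Sigma A}(-d,-d')\le p/m^2$ for all $A\subseteq S$ and all distinct $d,d'\in A$. Then $q(z,S)\ge\frac12\,m!\,p^m$.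
\end{corollary}

\begin{proof}
Lemma~\ref{lem:cube} for $A\subseteq S$ with $|A|=k\ge1$ gives $q(z,A)\ge p\,(1-\frac{k-1}{m^2})\sum_{d\in A}q(z,A\setminus\{d\})$. By induction, $q(z,A)\ge k!\,p^k\prod_{i=1}^k(1-\frac{i-1}{m^2})$. For $k=m$ the product is at least $1-\sum_{i=1}^m\frac{i-1}{m^2}=1-\frac{m(m-1)}{2m^2}\ge\frac12$.
\end{proof}

\section{A percolation criterion}\label{sec:criterion}

Fix an integer $m\ge2$ and numbers $\theta\in(0,1]$, $\nu\in(0,\frac12]$. Put
\[
L=3(m+6),\qquad\rho=2\Big\lfloor\frac{\nu n}{2L}\Big\rfloor ,
\]
so that $\rho$ is even, and fix a partition $\{1,\dots,n\}=F\sqcup R_0\sqcup\dots\sqcup R_{L-1}$ with $|R_\ell|=\rho$. The \emph{free} coordinates $F$, of which there are $|F|\ge(1-\nu)n$, will span cubes; the \emph{reserved} classes $R_\ell$ will provide the edges between cubes. Let $\mathcal{S}_m(F)$ be the family of all sets of $m$ pairwise perpendicular directions with coordinates in $F$, so $|\mathcal{S}_m(F)|=2^m\binom{|F|}m$.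

\begin{proposition}\label{prop:criterion}
There is $n_0(m,\theta,\nu)$ such that the following holds for $n\ge n_0$ and $p\in[\frac1{2n},\frac1n]$. Let $\mathbb{P}\in\mathcal{P}_a(\mathbb{Z}^n,p)$ and $q>0$. Suppose that each $z\in\mathbb{Z}^n$ has a family $\mathcal{S}_z\subseteq\mathcal{S}_m(F)$ with
\[
|\mathcal{S}_z|\ge\theta|\mathcal{S}_m(F)|\qquad\text{and}\qquad q(z,S)\ge q\ \text{ for all }S\in\mathcal{S}_z,
\]
and suppose that $Nq\ge8(4L/\nu)^3$, where $N=\min_z|\mathcal{S}_z|$. Then $\mathbb{P}$ percolates.
\end{proposition}

The product $Nq$ is a lower bound for the expected number of cubes crossed from any vertex, so the proposition says that a first moment above a fixed constant suffices. No invariance is assumed.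

The proof fills this section. The constants $C_0,C_1,C_2\ge1$ and the phrase ``$n$ large'' depend only on $m,\theta,\nu$. By \eqref{eq:trivial} we may replace $q$ by $\max(q,p^m)$, so that $1\le q^{-1}\le p^{-m}\le(2n)^m$. Put
\[
\kappa=\frac1{\rho p},\qquad\lambda=\frac2{Nq}.
\]
For $n$ large, $\nu n/(2L)\le\rho\le\nu n/L$; together with $\frac1{2n}\le p\le\frac1n$ and the hypothesis on $Nq$ this gives
\begin{equation}\label{eq:kappa}
1<\kappa\le\frac{4L}\nu,\qquad\lambda\kappa^3\le\frac14 .
\end{equation}
We shall see that $\kappa$ is the price of two chains sharing a connecting edge and $\lambda$ the price of sharing a cube, so that $\lambda\kappa^3$ is the price of staying together for one period.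

\subsection{Chains}
Fix $K\ge1$. A \emph{chain} $\gamma$ of length $K$ is given by sets $S_j$ ($0\le j\le K$) and coordinates $r_j\in R_{j\bmod L}$ ($0\le j<K$), where $S_j\in\mathcal{S}_m(F)$ if $3\mid j$ and $S_j=\emptyset$ otherwise. Let
\[
y_0=0,\qquad w_j=y_j+\Sigma S_j,\qquad y_{j+1}=w_j+e_{r_j}.
\]
\emph{Station} $j$ is $Q_j=Q(y_j,S_j)$: a cube if $3\mid j$, and the single vertex $y_j=w_j$ otherwise. \emph{Link} $j$, for $0\le j<K$, is the edge $\{w_j,y_{j+1}\}$. See Figure~\ref{fig:chain}. Let $V(\gamma)=\bigcup_jQ_j$. Links point in positive reserved directions and cubes use free directions only, so the \emph{height} $h(x)=\sum_{i\notin F}x_i$ equals $j$ on all of $Q_j$. Let $a_j$ and $b_j$ be the restrictions of $y_j$ to the free and to the reserved coordinates; thus $a_{j+1}=a_j+\Sigma S_j$ and $b_{j+1}=b_j+e_{r_j}$, and every vertex of $Q_j$ has reserved part $b_j$.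

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (0,0)--(-0.5,0.7)--(0,1.4)--(0.5,0.7)--cycle;
\draw[gray] (6,1.4)--(5.5,2.1)--(6,2.8)--(6.5,2.1)--cycle;
\draw (0,1.4)--(2,1.4) (4,1.4)--(6,1.4) (6,2.8)--(8,2.8);
\draw[very thick] (2,1.4)--(4,1.4);
\fill (0,0) circle (1.8pt) node[below] {$y_0$};
\fill (0,1.4) circle (1.8pt) node[above] {$w_0$};
\fill (2,1.4) circle (1.8pt) node[above] {$y_1$};
\fill (4,1.4) circle (1.8pt) node[above] {$y_2$};
\fill (6,1.4) circle (1.8pt) node[below] {$y_3$};
\fill (6,2.8) circle (1.8pt) node[above] {$w_3$};
\fill (8,2.8) circle (1.8pt) node[above] {$y_4$};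
\node[below] at (1.2,1.4) {$e_{r_0}$};
\node[below] at (3,1.4) {$e_{r_1}$};
\node[below] at (5,1.4) {$e_{r_2}$};
\node[below] at (7.2,2.8) {$e_{r_3}$};
\node at (0,-0.9) {$h=0$}; \node at (2,-0.9) {$1$}; \node at (4,-0.9) {$2$};
\node at (6,-0.9) {$3$}; \node at (8,-0.9) {$4$};
\end{tikzpicture}
\caption{The beginning of a chain with cubes of dimension $m=2$ (gray). All vertices of a cube have the same height $h$, and each horizontal edge (link) raises the height by one. Of the three links between consecutive cubes, the middle one (thick) has no endpoint in a cube.}
\label{fig:chain}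
\end{figure}

We choose a chain at random, with law $\mu$. The $r_j$ are independent and uniform on $R_{j\bmod L}$. Given all the $r_i$ and $(S_i)_{i<j}$, for $3\mid j$ the set $S_j$ is uniform among those $S\in\mathcal{S}_{y_j}$ whose coordinates avoid $\operatorname{supp}S_i$ for all $i\in(j-L,j)$. This \emph{non-reuse rule} prevents steps in nearby cubes from canceling. It forbids at most $mL/3$ coordinates, each of which occurs in a fraction $m/|F|\le2m/n$ of $\mathcal{S}_m(F)$. For $n$ large it therefore excludes at most $\frac\theta2|\mathcal{S}_m(F)|\le\frac12|\mathcal{S}_{y_j}|$ sets. Since also $|\mathcal{S}_m(F)|\ge2^m(|F|/m)^m\ge(n/m)^m$, we obtain, with $C_1=2\theta^{-1}m^m\binom{2mL}m$: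
\begin{itemize}
\item[(S1)] for $3\mid j$, given all $r_i$ and $(S_i)_{i<j}$, each set is chosen as $S_j$ with probability at most $2/|\mathcal{S}_{y_j}|\le2/N$;
\item[(S2)] under the same conditioning, if $\mathcal{D}$ is a set of at most $2mL$ directions determined by the conditioning, then $S_j\subseteq\mathcal{D}$ has probability at most $\binom{2mL}m\frac2{\theta|\mathcal{S}_m(F)|}\le C_1n^{-m}$;
\item[(S3)] $(r_i)_{i\ge s}$ is independent of $(S_i,r_i)_{i<s}$, because the conditional law of $(S_i)_{i<s}$ given all $r_i$ depends on $(r_i)_{i<s}$ only.
\end{itemize}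
The hypothesis $|\mathcal{S}_z|\ge\theta|\mathcal{S}_m(F)|$ is used only here.

\subsection{The second moment}
Let $G(\gamma)$ be the event that all cubes of $\gamma$ are crossed, that is, $D(y_j,S_j)$ holds for all $j$, and all links are open. On $G(\gamma)$ the origin is joined to $y_K$, of height $K$. By positive association $\mathbb{P}(G(\gamma))>0$, so we may put
\[
X=\sum_\gamma\mu(\gamma)\frac{\mathbf{1}_{G(\gamma)}}{\mathbb{P}(G(\gamma))},\qquad\mathbb{E}X=1 .
\]
Dividing by $\mathbb{P}(G(\gamma))$ spares us from knowing this probability. Let $\gamma,\gamma'$ be chains in the support of $\mu$, with primes marking the objects of $\gamma'$. Station $j$ is \emph{touched} if $Q_j\cap Q_j'\ne\emptyset$. Link $j$ is \emph{removed} if $w_j'\in Q_j$ or $y'_{j+1}\in Q_{j+1}$. Let $W_j$ be the product of $q^{-1}$, if $3\mid j$ and station $j$ is touched, and $p^{-1}$, if $j<K$ and link $j$ is removed; an empty product is $1$. Put $W(\gamma,\gamma')=\prod_{j=0}^KW_j$.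

\begin{lemma}[decoupling]\label{lem:decouple}
$\mathbb{P}(G(\gamma)\cap G(\gamma'))\le W(\gamma,\gamma')\,\mathbb{P}(G(\gamma))\,\mathbb{P}(G(\gamma'))$.
\end{lemma}

\begin{proof}
Let $H$ be the event that all untouched cubes of $\gamma'$ are crossed and all non-removed links of $\gamma'$ are open. By heights, a vertex of $Q_j'$ lies in $V(\gamma)$ only if it lies in $Q_j$. So the edges that determine $H$ have no endpoint in $V(\gamma)$, while the edges that determine $G(\gamma)$ have both endpoints in $V(\gamma)$. By 1-independence, $\mathbb{P}(G(\gamma)\cap G(\gamma'))\le\mathbb{P}(G(\gamma)\cap H)=\mathbb{P}(G(\gamma))\mathbb{P}(H)$. The event $G(\gamma')$ is the intersection of $H$ with the crossing events of the touched cubes, each of probability at least $q$ since $S_j'\in\mathcal{S}_{y_j'}$, and the events that the removed links are open. Positive association gives $\mathbb{P}(G(\gamma'))\ge\mathbb{P}(H)W^{-1}$.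
\end{proof}

It follows that $\mathbb{E}X^2\le\max_\gamma\mathbb{E}_\mu W(\gamma,\gamma')$, where $\mathbb{E}_\mu$ averages over $\gamma'$. We shall prove that, for $n$ large and all $K$,
\begin{equation}\label{eq:goal}
\mathbb{E}_\mu W(\gamma,\gamma')\le6B,\qquad B=(2n)^{(m+1)L},
\end{equation}
for every $\gamma$ in the support of $\mu$. The size of $B$ is irrelevant; what matters is that it does not depend on $K$. Indeed, \eqref{eq:goal} gives $\mathbb{P}(X>0)\ge1/\mathbb{E}X^2\ge1/(6B)$, so the cluster of $0$ contains a vertex of height at least $K$ with probability at least $1/(6B)$. These events decrease in $K$, so their intersection has probability at least $1/(6B)$, and on it the cluster of $0$ is infinite.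

The percolation model has now disappeared: \eqref{eq:goal} is a statement about the random chain $\gamma'$ alone.

\subsection{How two chains can meet}
Fix $\gamma$ in the support of $\mu$, let $\gamma'$ have law $\mu$, and let $\mathcal{F}_j$ be the $\sigma$-field generated by $(S_i',r_i')_{i<j}$. Then $y_j'$ is $\mathcal{F}_j$-measurable and $W_j$ is $\mathcal{F}_{j+1}$-measurable. Call station $j$ \emph{aligned} if $y_j=y_j'$ and \emph{synchronized} if $b_j=b_j'$. Then
\[
\text{aligned}\ \Longrightarrow\ \text{touched}\ \Longrightarrow\ \text{synchronized},
\]
and touched means the same as aligned when $3\nmid j$.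

\begin{lemma}[links]\label{lem:links}
\begin{itemize}
\item[(i)] If link $j$ is removed, then station $j$ or station $j+1$ is touched.
\item[(ii)] If $j\equiv1\pmod3$, link $j$ is removed if and only if station $j$ or station $j+1$ is aligned.
\item[(iii)] If $s$ and $u$ are synchronized and $0\le u-s\le L$, then $r_j'=r_j$ for all $j\in[s,u)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $w_j'\in Q_j'$ and $y'_{j+1}\in Q'_{j+1}$. (ii) Stations $j$ and $j+1$ are single vertices and $w_j'=y_j'$. (iii) We have $\sum_{s\le j<u}e_{r_j}=\sum_{s\le j<u}e_{r_j'}$, and the classes $R_{j\bmod L}$, $j\in[s,u)$, are distinct; compare the two sums on each class.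
\end{proof}

A touched cube costs up to $(2n)^m$. The next lemma shows that a meeting in the near future forces each cube of $\gamma'$ on the way to be chosen from a bounded set of directions, which has probability of order $n^{-m}$ and pays for that cost. Let $c(s,u)$ be the number of multiples of $3$ in $[s,u)$.

\begin{lemma}[confinement]\label{lem:confine}
Let $s\le u\le K$ with $u<s+L$, and let $E$ be an event determined by $\mathcal{F}_s$ and all $r_i'$. Then
\[
\mu(E\cap\{u\text{ is touched}\}\mid\mathcal{F}_s)\le(C_1n^{-m})^{c(s,u)}\,\mu(E\mid\mathcal{F}_s).
\]
\end{lemma}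

\begin{proof}
Let $\Delta=a_s'-a_s$, which is $\mathcal{F}_s$-measurable. If $\|\Delta\|_1\le2mL/3$, let $\mathcal{D}$ be the set of directions with coordinate in $\operatorname{supp}\Delta\cup\bigcup_{s\le j<s+L}\operatorname{supp}S_j$, where $\operatorname{supp}\Delta$ is the set of nonzero coordinates; otherwise let $\mathcal{D}=\emptyset$. Since $[s,s+L)$ contains $L/3$ multiples of $3$, at most $2mL/3+mL/3$ coordinates are involved and $|\mathcal{D}|\le2mL$.

Suppose that $u$ is touched. The free part of a common vertex gives $a_s+Y=a_s'+Y'$, where $Y=\sum_{s\le j<u}\Sigma S_j+\Sigma A$ with $A\subseteq S_u$, and $Y'$ is of the same form for $\gamma'$. The indices involved differ by less than $L$, so by the non-reuse rule the sets summed in $Y$ have disjoint supports, and so do those in $Y'$. Hence $Y,Y'\in\{-1,0,1\}^F$ have at most $mL/3$ nonzero entries each, and $\operatorname{supp}S_j'\subseteq\operatorname{supp}Y'$ for $j\in[s,u)$. From $\Delta=Y-Y'$ we get $\|\Delta\|_1\le2mL/3$ and $\operatorname{supp}Y'\subseteq\operatorname{supp}Y\cup\operatorname{supp}\Delta$. Thus $S_j'\subseteq\mathcal{D}$ for all $j\in[s,u)$.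

Given $\mathcal{F}_s$ and all $r_i'$, apply (S2) successively to the multiples of $3$ in $[s,u)$: the event that $S_j'\subseteq\mathcal{D}$ for all of them has conditional probability at most $(C_1n^{-m})^{c(s,u)}$. Multiply by $\mathbf{1}_E$ and average over the $r_i'$.
\end{proof}

A meeting in the distant future is unlikely for a different reason: the links of $\gamma'$ must reproduce a prescribed displacement in each of the $L$ classes separately.

\begin{lemma}[late synchronization]\label{lem:late}
For $\tau\ge L$ and $s+\tau\le K$,
\[
\mu(s+\tau\text{ is synchronized}\mid\mathcal{F}_s)\le g_\tau:=\min\big(\rho^{-L},\lfloor\tau/L\rfloor^{-L/2}\big),\qquad\text{and}\qquad\sum_{\tau\ge L}g_\tau\le2L\rho^{2-L}.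
\]
\end{lemma}

\begin{proof}
By (S3) the $r_j'$, $j\in[s,s+\tau)$, are independent of $\mathcal{F}_s$. The event prescribes $\sum_je_{r_j'}$, that is, for each class $R_\ell$ the multiset of the $k\ge\lfloor\tau/L\rfloor\ge1$ uniform draws from that class, and different classes are independent. It suffices to bound the probability of a prescribed multiset by $\rho^{-1}$ and by $k^{-1/2}$. Given all draws but the last, at most one value of the last draw is admissible; this is the first bound. The number of draws in a fixed half of $R_\ell$ ($\rho$ is even) is binomial with parameters $k,\frac12$ and is prescribed, so the probability is at most $\max_i\binom ki2^{-k}$. For $k=2t$ and for $k=2t-1$ this maximum equals $\binom{2t}t4^{-t}=\prod_{i=1}^t\frac{2i-1}{2i}$. Since $(\frac{2i-1}{2i})^2\le\frac{2i-1}{2i+1}$, the product is at most $(2t+1)^{-1/2}\le k^{-1/2}$. Finally, each value $k=\lfloor\tau/L\rfloor$ is taken by $L$ values of $\tau$, so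
\[
\sum_{\tau\ge L}g_\tau\le L\Big(\rho^2\rho^{-L}+\sum_{k>\rho^2}k^{-L/2}\Big)\le L\Big(\rho^{2-L}+\int_{\rho^2}^\infty x^{-L/2}\,dx\Big)=L\rho^{2-L}\Big(1+\frac1{L/2-1}\Big)\le2L\rho^{2-L}.\qedhere
\]
\end{proof}

\subsection{One excursion}
We cut the product $W$ at stopping times at which the chains are synchronized. Let $s\le K$, condition on an atom of $\mathcal{F}_s$ on which $s$ is synchronized, and write $\mathbb{E}_s$ for the conditional expectation. Define $\sigma>s$ as follows. If some station in $(s,s+L)\cap[0,K]$ is aligned, $\sigma$ is the first such station (\emph{early return}). Otherwise $\sigma$ is the first synchronized station in $[s+L,K]$ (\emph{late return}), and $\sigma=\infty$ if there is none. Then $\{\sigma=j\}\in\mathcal{F}_j$ for $j\le K$. Let $\Psi$ be the product of the $W_j$ with $s\le j<\sigma$, $j\le K$.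

\begin{lemma}\label{lem:excursion}
There is a constant $C_2$ such that for $n$ large the following hold.
\begin{itemize}
\item[(a)] If $s$ is aligned, then $\mathbb{E}_s[\Psi;\,\sigma=s+1]$ is at most $\lambda\kappa$ if $3\mid s$ and at most $\kappa$ if $3\nmid s$.
\item[(b)] If $s$ is aligned, then $\mathbb{E}_s[\Psi;\,s+2\le\sigma<s+L]\le C_2/n$. If $s$ is not aligned, then $\mathbb{E}_s[\Psi;\,\sigma<s+L]\le C_2$.
\item[(c)] $\mathbb{E}_s[\Psi;\,s+L\le\sigma<\infty]\le C_2/n$.
\item[(d)] $\Psi\le B$ on $\{\sigma=\infty\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $C_0=2^mC_1$, so that $C_1n^{-m}q^{-1}\le C_0$.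

(a) If $s$ and $s+1$ are aligned, then $\Sigma S_s'+e_{r_s'}=\Sigma S_s+e_{r_s}$, so $r_s'=r_s$ and $S_s'=S_s$. If $3\mid s$, this has probability at most $\frac1\rho\cdot\frac2N$ by (S3) and (S1), and $\Psi\le q^{-1}p^{-1}$; the product is $\lambda\kappa$. If $3\nmid s$, the probability is $\frac1\rho$ and $\Psi\le p^{-1}$.

(b) Let $\sigma=s+\tau$ with $1\le\tau<L$, and $c=c(s,s+\tau)$. Station $s+\tau$ is aligned, hence touched and synchronized. By Lemma~\ref{lem:links}(iii) the event $E=\{r_j'=r_j\text{ for }j\in[s,s+\tau)\}$ occurs, and it has probability $\rho^{-\tau}$ by (S3). By Lemma~\ref{lem:confine}, $\{\sigma=s+\tau\}$ has probability at most $\rho^{-\tau}(C_1n^{-m})^c$. If on this event at least $x$ of the $\tau$ links in $[s,s+\tau)$ are not removed, then $\Psi\le q^{-c}p^{-\tau+x}$, and by \eqref{eq:kappa}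
\[
\mathbb{E}_s[\Psi;\,\sigma=s+\tau]\le\kappa^\tau C_0^{\,c}\,p^x\le(4LC_0/\nu)^L\,p^x .
\]
With $x=0$, summation over $\tau$ gives the second claim. For the first claim we need a spare factor $p$, and the middle link provides it. Let $s$ be aligned and $\tau\ge2$. Then $r_s'=r_s$ and $s+1$ is not aligned. If $3\nmid s$, then $y'_{s+1}=y_s'+e_{r_s'}=y_{s+1}$, a contradiction. So $3\mid s$, and since $b'_{s+1}=b_{s+1}$ we have $a'_{s+1}\ne a_{s+1}$. As $S_{s+1}=S_{s+2}=\emptyset$ for both chains, the free parts do not change up to station $s+3$, and none of $s+1,s+2,s+3$ is aligned. Hence $\tau\ge4$, and link $s+1$ is not removed by Lemma~\ref{lem:links}(ii). So $x=1$ is admissible, and $p\le1/n$ gives the first claim for $C_2\ge L(4LC_0/\nu)^L$.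

(c) Let $\sigma=s+\tau$ with $\tau\ge L$. No station in $(s,s+L)$ is aligned, and no station in $[s+L,s+\tau)$ is synchronized, so none of the latter is touched. Let $E$ be the event that $s+\tau$ is synchronized; it has probability at most $g_\tau$ by Lemma~\ref{lem:late}.

If no station in $[s,s+L)$ is touched, then by Lemma~\ref{lem:links}(i) only link $s+\tau-1$ can be removed, and $\Psi\le p^{-1}$.

Otherwise let $u$ be the last touched station in $[s,s+L)$ and $c=c(s,u)$. At most $c+1$ cubes in $[s,s+\tau)$ are touched, and the removed links lie in $[s,u]\cup\{s+\tau-1\}$. The bound $p^{-1}$ for each of these links would consume all of the gain $\rho^{-L}$, so we use the middle links again. A link $j\equiv1\pmod3$ with $s<j\le\min(u,s+L-2)$ has $j,j+1\in(s,s+L)$ and is not removed by Lemma~\ref{lem:links}(ii). This range contains at least $u-s-1$ consecutive integers, hence at least $(u-s-3)/3$ such $j$, all in $[s,u]$ and different from $s+\tau-1\ge s+L-1$. So the number of removed links is at most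
\[
(u-s+1)+1-\frac{u-s-3}3=\frac23(u-s)+3\le\frac{2L}3+3 .
\]
By Lemma~\ref{lem:confine}, $E\cap\{u\text{ is touched}\}$ has probability at most $(C_1n^{-m})^cg_\tau$. Summing over the $L$ values of $u$ and adding the untouched case,
\[
\mathbb{E}_s[\Psi;\,\sigma=s+\tau]\le g_\tau\Big(p^{-1}+L\,C_0^{\,L}\,q^{-1}p^{-2L/3-3}\Big)\le g_\tau\,(1+LC_0^{\,L})\,(2n)^{m+2L/3+3}.
\]
By Lemma~\ref{lem:late} and $\rho\ge\nu n/(2L)$, the sum over $\tau\ge L$ is at most a constant times $n^{m+2L/3+3+2-L}=n^{m+5-L/3}=n^{-1}$. This is the reason for the choice $L=3(m+6)$.

(d) No station in $[s+L,K]$ is synchronized, so all touched stations from $s$ on lie in $[s,s+L)$. At most $L/3$ cubes are touched, and by Lemma~\ref{lem:links}(i) at most $L$ links are removed. Hence $\Psi\le(2n)^{mL/3+L}\le B$.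
\end{proof}

\subsection{The recursion}
For $s\le K$ and an atom of $\mathcal{F}_s$ on which $s$ is synchronized, let $U=\mathbb{E}_s\prod_{j=s}^KW_j$. On $\{\sigma=j\}$ with $j\le K$, the factor $\Psi$ is $\mathcal{F}_j$-measurable, station $j$ is synchronized, and the remaining product has conditional expectation $U$ at the atom of $\mathcal{F}_j$ that has been reached. For $i=0,1,2$ let $\Phi_i$ be the maximum of $U$ over all $s\equiv i\pmod3$ and all atoms on which $s$ is aligned, and let $\Phi_*$ be the maximum over all $s$ and all atoms on which $s$ is synchronized but not aligned. These are maxima over finitely many atoms, hence finite (an empty maximum is $0$). Let $\Phi_{\max}$ be the largest of the four. An early return ends at an aligned station, so Lemma~\ref{lem:excursion} gives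
\begin{align*}
\Phi_0&\le B+\lambda\kappa\,\Phi_1+\tfrac{2C_2}n\Phi_{\max}, &\Phi_1&\le B+\kappa\,\Phi_2+\tfrac{2C_2}n\Phi_{\max},\\
\Phi_2&\le B+\kappa\,\Phi_0+\tfrac{2C_2}n\Phi_{\max}, &\Phi_*&\le B+C_2\max(\Phi_0,\Phi_1,\Phi_2)+\tfrac{2C_2}n\Phi_{\max}.
\end{align*}
Single coefficients exceed $1$, but the only cycle with coefficients of order one is $0\to1\to2\to0$, and its product is $\lambda\kappa^3\le\frac14$. To spread this gain over the cycle, put
\[
t_0=1,\qquad t_2=\tfrac32\kappa,\qquad t_1=\tfrac94\kappa^2,\qquad t_*=\tfrac32C_2t_1,
\]
so that $1=t_0<t_2<t_1<t_*$, and let $M$ be the maximum of $\Phi_i/t_i$ over $i\in\{0,1,2,*\}$. Then $\Phi_{\max}\le t_*M$ and $\max(\Phi_0,\Phi_1,\Phi_2)\le t_1M$. Moreover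
\[
\frac{\lambda\kappa\,t_1}{t_0}=\frac94\lambda\kappa^3\le\frac9{16},\qquad\frac{\kappa\,t_2}{t_1}=\frac{\kappa\,t_0}{t_2}=\frac{C_2t_1}{t_*}=\frac23 .
\]
By \eqref{eq:kappa}, $t_*$ is bounded by a constant, so $2C_2t_*/n\le\frac16$ for $n$ large. Dividing each inequality by its $t_i\ge1$ gives $M\le B+\frac23M+\frac16M$, and since $M$ is finite, $M\le6B$. Station $0$ is aligned and $\mathcal{F}_0$ is trivial, so $\mathbb{E}_\mu W(\gamma,\gamma')\le\Phi_0\le M\le6B$. This is \eqref{eq:goal}, and Proposition~\ref{prop:criterion} is proved. \qed

\section{Few correlated corners}\label{sec:few}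

Let $\varepsilon\in(0,1]$. We choose the dimension of the cubes so that the growth $(2np)^m$ beats the constant in Proposition~\ref{prop:criterion}: let $m=m(\varepsilon)\ge2$ be an integer with
\begin{equation}\label{eq:m}
\frac14\Big(1+\frac\varepsilon4\Big)^m\ \ge\ 8\Big(\frac{48(m+6)}\varepsilon\Big)^3,
\end{equation}
which exists because the left side is exponential in $m$ and the right side is cubic. Put
\[
\delta=\frac1{m^2},\qquad\eta=\frac1{2m^2}.
\]
There are $4\binom n2$ unordered pairs $\{d,d'\}$ of perpendicular directions. Such a pair is \emph{bad at $x$} if $c_x(d,d')>\delta p$, and \emph{bad} if it is bad at some vertex. These definitions remain in force in Section~\ref{sec:many}.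

\begin{proposition}\label{prop:few}
For $n$ large in terms of $\varepsilon$ and $p=\frac{1+\varepsilon}{2n}$, every $\mathbb{P}\in\mathcal{P}_a(\mathbb{Z}^n,p)$ with at most $\eta\cdot4\binom n2$ bad pairs percolates.
\end{proposition}

\begin{proof}
We apply Proposition~\ref{prop:criterion} with $m=m(\varepsilon)$, $\theta=\frac12$ and $\nu=\varepsilon/4$; then $4L/\nu=48(m+6)/\varepsilon$. Since $|F|\ge\frac34n$ and $(\frac34)^2>\frac12$, we have $\binom{|F|}2\ge\frac12\binom n2$ for $n$ large, so among the $4\binom{|F|}2$ pairs with both coordinates in $F$ a fraction at most $2\eta=m^{-2}$ is bad. Let $S$ be uniform in $\mathcal{S}_m(F)$. By symmetry each such pair is equally likely to be of the form $\{-d,-d'\}$ with $d,d'\in S$, so the expected number of bad pairs of this form is at most $\binom m2m^{-2}<\frac12$. By Markov's inequality at least half of all $S$ have none. Let $\mathcal{S}_z$ be the family of these $S$, for every $z$. Corollary~\ref{cor:cube} gives $q(z,S)\ge q:=\frac12m!\,p^m$ for $S\in\mathcal{S}_z$, and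
\[
Nq\ge\frac12\,2^m\binom{|F|}m\cdot\frac12\,m!\,p^m\ge\frac14\big(2(|F|-m)p\big)^m .
\]
Here $2(|F|-m)p\ge(1+\varepsilon)(1-\frac\varepsilon4-\frac mn)\ge1+\frac\varepsilon2-\frac{2m}n$, because $(1+\varepsilon)(1-\frac\varepsilon4)=1+\frac34\varepsilon-\frac14\varepsilon^2\ge1+\frac\varepsilon2$. For $n\ge8m/\varepsilon$ this is at least $1+\frac\varepsilon4$, and \eqref{eq:m} gives $Nq\ge8(4L/\nu)^3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Take $\delta=m(\varepsilon)^{-2}$. After thinning to $p=\frac{1+\varepsilon}{2n}$ there are no bad pairs, and Proposition~\ref{prop:few} applies.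
\end{proof}

\section{Many correlated corners}\label{sec:many}

It remains to treat models with more than $\eta\cdot4\binom n2\ge\eta n^2$ bad pairs. A pair that is bad at one vertex is useful only if a path can be made to turn at a vertex where that pair is bad. Without invariance we have no control over where these vertices lie, and this is where the argument stops for $p_a^+(\mathbb{Z}^n)$. We shall use that, in the setting of Section~\ref{sec:criterion}, at most $2\nu n$ directions have a reserved coordinate, so
\begin{equation}\label{eq:reserved}
\text{at most }2\nu n\cdot2n=4\nu n^2\text{ pairs of directions involve a reserved coordinate.}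
\end{equation}

\subsection{Translation-invariant models}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By thinning let $p=\frac{1+\varepsilon}{2n}$, and by Proposition~\ref{prop:few} assume that more than $\eta n^2$ pairs are bad. By translation invariance a bad pair is bad at every vertex. We apply Proposition~\ref{prop:criterion} with cubes of dimension $2$ (so $L=24$), $\nu=\eta/8$ and $\theta=\eta/4$. By \eqref{eq:reserved} at least $\eta n^2/2$ bad pairs have both coordinates in $F$.

For every $z$ let $\mathcal{S}_z=\mathcal{S}$ be the family of all $\{d,d'\}\in\mathcal{S}_2(F)$ such that $\{-d,d'\}$ or $\{d,-d'\}$ is bad. A bad pair $\{a,b\}$ with coordinates in $F$ yields the two members $\{-a,b\}$ and $\{a,-b\}$, and each member arises from at most two bad pairs. Hence $|\mathcal{S}|\ge\eta n^2/2\ge\theta|\mathcal{S}_2(F)|$, as $|\mathcal{S}_2(F)|=4\binom{|F|}2\le2n^2$. If $\{-d,d'\}$ is bad, the path $z,\ z+d,\ z+d+d'$ consists of the edges at $z+d$ in directions $-d$ and $d'$ and is open with probability $c_{z+d}(-d,d')>\delta p$. If $\{d,-d'\}$ is bad, the same holds for the path $z,\ z+d',\ z+d+d'$. So $q=\delta p$ is admissible,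 and
\[
Nq\ge\frac{\eta n^2}2\cdot\frac\delta{2n}=\frac{\eta\delta}4\,n ,
\]
which exceeds the constant $8(4L/\nu)^3$ for $n$ large. All parameters, and hence all thresholds for $n$, depend only on $\varepsilon$.
\end{proof}

\subsection{Translation groups of bounded index}
Let $\mathbb{P}$ be invariant under $\Gamma\le\mathbb{Z}^n$ of index at most $J$, let $\mathcal{A}=\mathbb{Z}^n/\Gamma$, and let $\pi:\mathbb{Z}^n\to\mathcal{A}$ be the quotient map. Call $\pi(x)$ the \emph{type} of the vertex $x$ and $\pi(e_i)$ the \emph{label} of the coordinate $i$. Now $c_x(d,d')$ depends on $x$ through its type, so a path from $z$ must first be steered to a vertex of the right type. Each steering step costs a factor $p$ and must be repaid by order $n$ choices for that step. We therefore first discard the coordinates with rare labels.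

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Reduction.} It suffices to prove the following for all $\varepsilon,\chi\in(0,1]$ and $J\ge1$: for $n$ large in terms of $\varepsilon,\chi,J$ and $p=\frac{1+\varepsilon}{2n}$, the model percolates if every label that occurs is carried by at least $\chi n$ coordinates. Indeed, given a model as in the theorem, let $\chi=\varepsilon/(16J)$ and delete all coordinates whose label is carried by fewer than $\chi n$ coordinates. There are at most $J$ labels, so $n_*\ge(1-\frac\varepsilon{16})n$ coordinates remain. The restriction of $\mathbb{P}$ to the edges of the sublattice $\mathbb{Z}^{n_*}$ that they span lies in $\mathcal{P}_a(\mathbb{Z}^{n_*},p)$, and if it percolates then so does $\mathbb{P}$. It is invariant under $\Gamma\cap\mathbb{Z}^{n_*}$. The quotient $\mathbb{Z}^{n_*}/(\Gamma\cap\mathbb{Z}^{n_*})$ embeds in $\mathcal{A}$, so the index is at most $J$, and every label is carried by at least $\chi n\ge\chi n_*$ of the remaining coordinates. Finally $p\ge\frac{(1+\varepsilon)(1-\varepsilon/16)}{2n_*}\ge\frac{1+\varepsilon/2}{2n_*}$, so after thinning the reduced statement applies with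 $n_*$ and $\varepsilon/2$.

\emph{A type with many bad pairs.} We prove the reduced statement. By Proposition~\ref{prop:few} we may assume that more than $\eta n^2$ pairs are bad. Each of them is bad at all vertices of some type, so there is a type $t$ such that more than $\eta n^2/J$ pairs are bad at all vertices of type $t$. We apply Proposition~\ref{prop:criterion} with cubes of dimension $J+2$ and $\nu=\min(\frac\eta{8J},\frac\chi4)$. By \eqref{eq:reserved} at least $\frac{\eta n^2}{2J}$ of these pairs have both coordinates in $F$. Fix an ordering of each and write it as $(-d,d')$.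

\emph{Steering.} The labels generate the finite abelian group $\mathcal{A}$. The inverse of an element of a finite group is a positive multiple of it, so every element of $\mathcal{A}$ is a sum of labels, repetitions allowed. In a shortest such sum the partial sums, starting from $0$, are distinct, so it has at most $|\mathcal{A}|-1\le J-1$ terms. Fix $z$. For each pair $(-d,d')$ fix a representation $t-\pi(d)-\pi(z)=h_1+\dots+h_k$ with labels $h_i$ and $0\le k\le J-1$. Consider the sequences of $J+2$ pairwise perpendicular directions with coordinates in $F$ of the form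
\[
e_{i_1},\dots,e_{i_k},\ d,\ d',\ d_1,\dots,d_{J-k}\qquad\text{with }\pi(e_{i_l})=h_l\ \ (1\le l\le k);
\]
the arbitrary directions $d_1,\dots,d_{J-k}$ only fill the cube up to its dimension. For $n$ large there are at least $\chi n-\nu n-(J+2)\ge\chi n/2$ choices for each $i_l$ and at least $n/2\ge\chi n/2$ choices for each $d_l$. The sequence together with $k$ determines $(-d,d')$, so there are at least $\frac\eta{2J}(\frac\chi2)^Jn^{J+2}$ pairs consisting of a sequence and its $k$. Let $\mathcal{S}_z$ be the family of the underlying sets. Each set arises from at most $J\,(J+2)!$ such pairs, so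
\[
|\mathcal{S}_z|\ge\theta_1n^{J+2}\ge\theta\,|\mathcal{S}_{J+2}(F)|,\qquad\theta_1=\frac{\eta\,(\chi/2)^J}{2J^2\,(J+2)!},\qquad\theta=2^{-J-2}\theta_1,
\]
because $|\mathcal{S}_{J+2}(F)|\le(2n)^{J+2}$.

\emph{Crossing.} Follow the steps of a sequence from $z$ in the order listed. The path arrives by the step $d$ at the vertex $x=z+e_{i_1}+\dots+e_{i_k}+d$, whose type is $\pi(z)+h_1+\dots+h_k+\pi(d)=t$, and leaves by the step $d'$. These two edges are both open with probability $c_x(-d,d')>\delta p$, so by positive association the whole path is open with probability at least $\delta p\cdot p^J$. Thus $q=\delta p^{J+1}$ is admissible, and $Nq\ge\theta_1\delta\,n^{J+2}(2n)^{-J-1}=2^{-J-1}\theta_1\delta\,n$ exceeds $8(4L/\nu)^3$ for $n$ large in terms of $\varepsilon,\chi,J$. Proposition~\ref{prop:criterion} gives percolation.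
\end{proof}

\begin{thebibliography}{9}
\bibitem{KS}
Laurin K\"ohler-Schindler and Aurelio L. Sulser,
\emph{Critical probabilities for positively associated, finite-range dependent percolation models},
arXiv:2405.07345 (2024).
\end{thebibliography}
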